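\title{Slow convergence of empirical Wasserstein barycenters: a counterexample from the parity classes of the cube}

\begin{abstract}
Let $\mu_1,\dots,\mu_n$ be independent random probability measures on $\mathbb{R}^m$ with common law $P$, each of them the image of the Wasserstein barycenter $\bar\gamma$ of $P$ under the gradient of an $\alpha$-strongly convex and $\beta$-smooth function. If $\beta-\alpha<1$, the mean squared Wasserstein distance from an empirical barycenter to $\bar\gamma$ is known to be of order $1/n$. We disprove a conjecture that extends this rate to the range $1\le\beta-\alpha<2$. For every $m\ge3$ and every $D>m/(m-1)$ there are fixed $\alpha$ and $\beta=\alpha+D$ for which, along suitable laws $P$ depending on $n$, the error stays above $3/128$ times the variance of $P$; in dimension $m+1$ a single fixed $P$ gives arbitrarily slow convergence. The construction uses the fact that the even and the odd vertices of the cube $\{\pm1\}^m$ have the same projections along each coordinate axis.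
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Barycenters and their estimation}

Let $\mathcal{P}_2(\mathbb{R}^m)$ be the set of Borel probability measures on $\mathbb{R}^m$ with finite second moment. The $2$-Wasserstein distance on it is given by
\[
\mathcal{W}_2^2(\gamma,\mu)=\min \mathbb{E}|Z-Y|^2 ,
\]
where the minimum is taken over all pairs of random vectors $(Z,Y)$ with $Z\sim\gamma$ and $Y\sim\mu$. Such a pair is a \emph{coupling}; the minimum is attained, and a coupling that attains it is \emph{optimal}. Let $P\in\mathcal{P}_2(\mathcal{P}_2(\mathbb{R}^m))$, that is, $P$ is a Borel probability measure on the metric space $(\mathcal{P}_2(\mathbb{R}^m),\mathcal{W}_2)$ with $\mathbb{E}_{\mu\sim P}[\mathcal{W}_2^2(\mu,\delta_0)]<\infty$. Its set of \emph{Wasserstein barycenters} is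
\[
\mathbb{M}_W(P)=\operatorname{argmin}_{\gamma\in\mathcal{P}_2(\mathbb{R}^m)}\ \mathbb{E}_{\mu\sim P}\big[\mathcal{W}_2^2(\gamma,\mu)\big].
\]
A barycenter plays the role of the mean of a random measure. If $\mu_1,\dots,\mu_n$ are i.i.d.\ with law $P$ and $P_n=\frac1n\sum_{\ell=1}^n\delta_{\mu_\ell}$, then any $\bar\gamma_n\in\mathbb{M}_W(P_n)$ is an \emph{empirical barycenter}, the analog of the sample mean. When $\mathbb{M}_W(P_n)$ has several elements, any choice is allowed for which $\mathcal{W}_2^2(\bar\gamma_n,\bar\gamma)$ is a random variable. We suppose that $P$ has a unique barycenter $\bar\gamma$, write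
\[
\sigma_P^2=\mathbb{E}_{\mu\sim P}\big[\mathcal{W}_2^2(\mu,\bar\gamma)\big]
\]
for the variance of $P$, and ask how fast $\mathbb{E}[\mathcal{W}_2^2(\bar\gamma_n,\bar\gamma)]$ decreases.

In a Hilbert space the sample mean has mean squared error exactly the variance divided by $n$. Two simple cases reduce to this. If $P$ is the law of $\delta_X$ for a square-integrable random vector $X$, then $\mathbb{E}[\mathcal{W}_2^2(\gamma,\delta_X)]=\int|z-\mathbb{E}X|^2\,d\gamma(z)+\mathbb{E}|X-\mathbb{E}X|^2$, so barycenters are Dirac masses at ordinary means. If $m=1$, then $\mathcal{W}_2(\gamma,\mu)$ is the $L^2(0,1)$ distance between the quantile functions of $\gamma$ and $\mu$. The quantile functions form, up to null sets, the closed convex set of nondecreasing functions in $L^2(0,1)$. This set contains the mean of any law on it, so the barycenter is the measure whose quantile function is the mean quantile function. In both cases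
\begin{equation}\label{eq:hilbert}
\mathbb{E}\big[\mathcal{W}_2^2(\bar\gamma_n,\bar\gamma)\big]=\sigma_P^2/n .
\end{equation}

\subsection{Admissible laws and the conjecture}

Let $0<\alpha\le\beta$. A differentiable function $\varphi:\mathbb{R}^m\to\mathbb{R}$ is \emph{$\alpha$-strongly convex} if $\varphi-\frac\alpha2|\cdot|^2$ is convex, and \emph{$\beta$-smooth} if $\nabla\varphi$ is $\beta$-Lipschitz. For $\varphi\in C^2$ the two conditions together say that $\alpha I\preceq\nabla^2\varphi\preceq\beta I$ everywhere. We write $T_\#\gamma$ for the law of $T(Z)$ when $Z\sim\gamma$. We call $P$ \emph{admissible for $\alpha,\beta$} if it has a unique barycenter $\bar\gamma$ and every $\mu\in\operatorname{supp}(P)$ is of the form $\mu=(\nabla\varphi)_\#\bar\gamma$ with $\varphi$ $\alpha$-strongly convex and $\beta$-smooth.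

For such $\varphi$ the coupling $(Z,\nabla\varphi(Z))$ of $\bar\gamma$ and $\mu$ is optimal. Indeed, every coupling $(Z,Y)$ satisfies $\mathbb{E}\langle Z,Y\rangle\le\mathbb{E}\varphi(Z)+\mathbb{E}\varphi^*(Y)$ by the Fenchel--Young inequality for the convex conjugate $\varphi^*$; the right side depends only on the two marginals, and equality holds for $Y=\nabla\varphi(Z)$. So admissibility is a condition on the optimal transport maps from $\bar\gamma$ to the measures drawn from $P$. If $\beta=\alpha$, these maps have the form $z\mapsto\alpha z+v$, and in general $\beta-\alpha$ measures how far they may be from this form. Le Gouic et al.\ \cite{LG} show that for admissible $P$ with $\beta-\alpha<1$ every empirical barycenter satisfies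
\begin{equation}\label{eq:known}
\mathbb{E}\big[\mathcal{W}_2^2(\bar\gamma_n,\bar\gamma)\big]\le\frac1n\,\frac{4\,\sigma_P^2}{(\beta-\alpha-1)^2}.
\end{equation}

The bound \eqref{eq:known} degenerates as $\beta-\alpha\to1$, whereas \eqref{eq:hilbert} needs no condition on $\beta-\alpha$. There is a further reason to guess that the rate $1/n$ survives beyond $1$. Let $P$ be admissible with finite support, and let $T_\mu=\nabla\varphi_\mu$ be the map attached to $\mu$. The maps $T_\mu$ average to the identity $\bar\gamma$-almost everywhere (Remark~\ref{rem:identity}). Hence $T_{\mu_1},\dots,T_{\mu_n}$ are i.i.d.\ elements of the Hilbert space $L^2(\bar\gamma;\mathbb{R}^m)$ with mean $\mathrm{id}$ and variance $\sigma_P^2$, and the measure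
\begin{equation}\label{eq:candidate}
\tilde\gamma_n=\Big(\frac1n\sum_{\ell=1}^nT_{\mu_\ell}\Big)_{\#}\bar\gamma
\end{equation}
satisfies $\mathbb{E}[\mathcal{W}_2^2(\tilde\gamma_n,\bar\gamma)]\le\sigma_P^2/n$, whatever $\alpha$ and $\beta$ are. If the empirical barycenter were always $\tilde\gamma_n$, or close to it, there would be nothing to prove. We take the following conjecture from Hundrieser, Eltzner and Huckemann \cite{HEH}.

\medskip
\noindent\textbf{Conjecture.} \emph{There is a constant $C>0$, not depending on $P$, $n$, $\alpha$ or $\beta$, such that for all $n\in\mathbb{N}$, all $0<\alpha\le\beta$ with $1\le\beta-\alpha<2$, all $P$ admissible for $\alpha,\beta$, and every empirical barycenter $\bar\gamma_n\in\mathbb{M}_W(P_n)$,}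
\begin{equation}\label{eq:conj}
\mathbb{E}\big[\mathcal{W}_2^2(\bar\gamma_n,\bar\gamma)\big]\le\frac Cn\,\frac{\sigma_P^2}{(\beta-\alpha-2)^2}.
\end{equation}
\medskip

For $m=1$ this holds with $C=1$, by \eqref{eq:hilbert} and $(\beta-\alpha-2)^2\le1$.

\subsection{Results}

\begin{theorem}\label{thm:A}
Let $m\ge3$ and $D>\frac m{m-1}$. There are $\alpha>0$ and $\beta=\alpha+D$, depending only on $m$ and $D$, such that for every $n\ge32m^2$ there is a law $P$ on $\mathcal{P}_2(\mathbb{R}^m)$, admissible for $\alpha,\beta$ and supported on $2m$ measures, such that every choice of empirical barycenter satisfies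
\[
\mathbb{E}\big[\mathcal{W}_2^2(\bar\gamma_n,\bar\gamma)\big]\ \ge\ \tfrac3{128}\,\sigma_P^2\ >\ 0 .
\]
\end{theorem}

\begin{corollary}\label{cor:false}
The conjecture is false in every dimension $m\ge3$.
\end{corollary}

\begin{proof}
Since $\frac m{m-1}\le\frac32$, Theorem~\ref{thm:A} applies with $D=\frac74$, and then $(\beta-\alpha-2)^2=\frac1{16}$. The bound \eqref{eq:conj} would give $\frac3{128}\sigma_P^2\le\frac{16C}n\sigma_P^2$, that is, $C\ge\frac{3n}{2048}$, for all $n\ge32m^2$ (for $m=3$, all $n\ge288$). No constant $C$ has this property.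
\end{proof}

The same argument shows that the factor $1/n$ in \eqref{eq:conj} cannot be replaced by any quantity that tends to $0$. In Theorem~\ref{thm:A} the law $P$ changes with $n$. At the price of one more dimension, one law suffices.

\begin{theorem}\label{thm:B}
Let $m\ge3$ and $D>\frac m{m-1}$. There are $\alpha>0$ and $\beta=\alpha+D$ such that for every sequence $r_n\to0$ there is one fixed law $P$ on $\mathcal{P}_2(\mathbb{R}^{m+1})$, admissible for $\alpha,\beta$ and supported on $2m$ measures, such that every choice of empirical barycenters satisfies $\mathbb{E}[\mathcal{W}_2^2(\bar\gamma_n,\bar\gamma)]\ge r_n$ for all sufficiently large $n$.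
\end{theorem}

For $D>1$ the condition $D>\frac m{m-1}$ means $m>\frac D{D-1}$. So for every $D>1$ there is a dimension in which no bound of order $1/n$ holds when $\beta-\alpha=D$; by Theorem~\ref{thm:B} with $r_n=n^{-1/2}$, this remains so if the constant may depend on $P$. Among conditions on $\beta-\alpha$ that do not involve the dimension, the threshold $1$ in \eqref{eq:known} therefore cannot be raised. We do not settle the case $m=2$, the case $\beta-\alpha=1$, or the range $1<\beta-\alpha\le\frac m{m-1}$ in a fixed dimension $m\ge3$.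

Section~\ref{sec:multi} turns the computation of barycenters into a problem about couplings, and Section~\ref{sec:cube} shows the mechanism in $\mathbb{R}^3$. Sections~\ref{sec:measures}--\ref{sec:A} prove Theorem~\ref{thm:A}, and Section~\ref{sec:B} proves Theorem~\ref{thm:B}.

\section{Barycenters of finitely many measures}\label{sec:multi}

All laws $P$ and $P_n$ in this paper have finite support. For such laws one can eliminate the unknown measure $\gamma$ and optimize over the ways of matching the given measures with each other. Let $I$ be a finite set, let $w_t>0$ $(t\in I)$ have sum $1$, and let $\mu_t\in\mathcal{P}_2(\mathbb{R}^d)$. For a tuple $\mathbf{y}=(y^t)_{t\in I}$ of points of $\mathbb{R}^d$ put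
\[
\bar y=\sum_tw_ty^t,\qquad \Delta_w(\mathbf{y})=\sum_tw_t|y^t-\bar y|^2=\sum_tw_t|y^t|^2-|\bar y|^2 .
\]
We call $\Delta_w(\mathbf{y})$ the \emph{dispersion} of the tuple. Expanding the squares gives, for every $z\in\mathbb{R}^d$,
\begin{equation}\label{eq:biasvar}
\sum_tw_t|z-y^t|^2=|z-\bar y|^2+\Delta_w(\mathbf{y}).
\end{equation}
A \emph{coupling of $(\mu_t)_{t\in I}$} is a random tuple $\mathbf{Y}=(Y^t)_{t\in I}$ with $Y^t\sim\mu_t$ for each $t$. It is \emph{minimal} if it minimizes $\mathbb{E}\Delta_w(\mathbf{Y})$ among all couplings.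

\begin{lemma}\label{lem:multi}
Let $Q=\sum_{t\in I}w_t\delta_{\mu_t}$.
\begin{itemize}
\item[(a)] Minimal couplings exist, and the barycenters of $Q$ are exactly the laws of $\bar Y$ for minimal couplings $\mathbf{Y}$.
\item[(b)] If $\gamma$ is a barycenter of $Q$ and $Z,(Y^t)_{t\in I}$ are random vectors on one probability space such that each $(Z,Y^t)$ is an optimal coupling of $\gamma$ and $\mu_t$, then $Z=\bar Y$ almost surely.
\item[(c)] Let $\mu_t$ be concentrated on a countable set $\Sigma_t$, and let $G_t:\Sigma_t\to\mathbb{R}$ be bounded functions with $\Delta_w(\mathbf{y})\ge\sum_tw_tG_t(y^t)$ for all $\mathbf{y}\in\prod_t\Sigma_t$. If equality holds almost surely for some coupling, then the minimal couplings are exactly those for which equality holds almost surely.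
\end{itemize}
\end{lemma}

\begin{proof}
The laws of couplings form a set of probability measures on $(\mathbb{R}^d)^I$ that is tight, because the marginals are fixed, and weakly closed; so it is weakly compact. Since $\Delta_w$ is continuous and nonnegative, $\mathbb{E}\Delta_w(\mathbf{Y})$ is weakly lower semicontinuous, and its minimum $\Delta^*$ is attained.

Let $F(\gamma)=\sum_tw_t\mathcal{W}_2^2(\gamma,\mu_t)$. Given $\gamma$, random vectors $Z,(Y^t)$ with all pairs $(Z,Y^t)$ optimal exist by gluing: choose an optimal coupling of $\gamma$ and $\mu_t$ for each $t$, draw $Z\sim\gamma$, and then draw the $Y^t$ independently given $Z$, each from its conditional law under the $t$-th coupling. For any such family, \eqref{eq:biasvar} gives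
\begin{equation}\label{eq:glue}
F(\gamma)=\mathbb{E}|Z-\bar Y|^2+\mathbb{E}\Delta_w(\mathbf{Y})\ge\Delta^* .
\end{equation}
Conversely, if $\mathbf{Y}$ is minimal and $\gamma$ is the law of $\bar Y$, then $F(\gamma)\le\sum_tw_t\mathbb{E}|\bar Y-Y^t|^2=\Delta^*$. So $\min F=\Delta^*$, and these laws are barycenters. If $\gamma$ is any barycenter, equality in \eqref{eq:glue} forces $Z=\bar Y$ almost surely and $\mathbf{Y}$ minimal. This proves (a) and (b). For (c), the number $\mathbb{E}\sum_tw_tG_t(Y^t)=\sum_tw_t\int G_t\,d\mu_t$ is the same for all couplings; it is a lower bound for $\mathbb{E}\Delta_w(\mathbf{Y})$, attained exactly when equality holds almost surely.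
\end{proof}

In particular, empirical barycenters always exist.

\begin{remark}\label{rem:identity}
Let $Q$ be admissible with barycenter $\bar\gamma$ and $\mu_t=(\nabla\varphi_t)_\#\bar\gamma$. Part (b) applies to $Z\sim\bar\gamma$ and $Y^t=\nabla\varphi_t(Z)$, and gives $\sum_tw_t\nabla\varphi_t=\mathrm{id}$ $\bar\gamma$-almost everywhere. The measure $\tilde\gamma_n$ in \eqref{eq:candidate} is the law of the mean under this same coupling, with the empirical weights in place of $w$. By (a), $\tilde\gamma_n$ is an empirical barycenter if this coupling is still minimal for the empirical weights. A counterexample therefore needs a second coupling, far from the first, that is almost as good for the population weights and better for many samples.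
\end{remark}

\section{The two tetrahedra in the cube}\label{sec:cube}

For $m\ge2$ split the vertices of the cube into the even and the odd ones,
\[
V_+=\Big\{x\in\{\pm1\}^m:\prod_kx_k=1\Big\},\qquad V_-=\{\pm1\}^m\setminus V_+ ,
\]
and let $\nu_+,\nu_-$ be the uniform laws on $V_+,V_-$. Let $f_i$ be the map that flips the sign of the $i$-th coordinate; it exchanges $V_+$ and $V_-$. For $y\in\mathbb{R}^m$ let $y_{-i}\in\mathbb{R}^{m-1}$ be $y$ without its $i$-th coordinate. The map $x\mapsto x_{-i}$ is a bijection from $V_+$ onto $\{\pm1\}^{m-1}$, because on $V_+$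
\begin{equation}\label{eq:parity}
x_i=\prod_{k\ne i}x_k ,
\end{equation}
and likewise from $V_-$. Hence $\nu_+$ and $\nu_-$ have the same projection along each coordinate axis (Figure~\ref{fig:cube}). In the rest of this section $m=3$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x={(1.1cm,0cm)},y={(0.5cm,0.38cm)},z={(0cm,1.1cm)}]
\foreach \a in {-1,1} \foreach \b in {-1,1} {
  \draw[gray] (-1,\a,\b)--(1,\a,\b);
  \draw[gray] (\a,-1,\b)--(\a,1,\b);
  \draw[gray] (\a,\b,-1)--(\a,\b,1);
  \draw[dotted] (\a,\b,-1)--(\a,\b,-2.6);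
  \fill[gray] (\a,\b,-2.6) circle (2.2pt);
}
\draw[gray] (-1,-1,-2.6)--(1,-1,-2.6)--(1,1,-2.6)--(-1,1,-2.6)--cycle;
\draw[thick] (1,1,1)--(1,-1,-1)--(-1,1,-1)--(1,1,1)--(-1,-1,1)--(1,-1,-1);
\draw[thick] (-1,-1,1)--(-1,1,-1);
\foreach \p in {(1,1,1),(1,-1,-1),(-1,1,-1),(-1,-1,1)} \fill \p circle (2.6pt);
\foreach \p in {(-1,-1,-1),(-1,1,1),(1,-1,1),(1,1,-1)} \filldraw[fill=white] \p circle (2.6pt);
\end{tikzpicture}
\caption{The vertices of $\{\pm1\}^3$ with product of coordinates $+1$ (black, joined by thick edges) and $-1$ (white) form two tetrahedra. Each edge of the cube joins a black and a white vertex, so the two tetrahedra have the same projection along each axis; the projection along the vertical axis is drawn below.}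
\label{fig:cube}
\end{figure}

\subsection{A tie}
Fix $c>0$. For $i=1,2,3$ let $\mu_i^0$ be the uniform law on the four points with $i$-th coordinate $0$ and the other two coordinates $\pm c$. We compute the barycenters of $\sum_ip_i\delta_{\mu_i^0}$ for positive weights $p_i$. All points in the supports have squared norm $2c^2$, so a tuple $(y^1,y^2,y^3)$ has small dispersion exactly when $|\bar y|^2$ is large. The first coordinate of the mean is $p_2y^2_1+p_3y^3_1=c(\pm p_2\pm p_3)$, which has absolute value at most $c(1-p_1)$, with equality if and only if the two signs agree. The same holds for the other coordinates. So $|\bar y|^2$ is maximal if and only if there is a vertex $\eta\in\{\pm1\}^3$ with $y^i_k=c\eta_k$ for all $k\ne i$, and then $\bar y_k=c(1-p_k)\eta_k$. A random vertex $\eta$ with law $\nu$ yields a coupling of the $\mu_i^0$ if and only if each $\eta_{-i}$ is uniform, that is,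
\[
\nu(\eta)+\nu(f_i\eta)=\tfrac14\qquad\text{for all }\eta\text{ and }i .
\]
Applying this twice gives $\nu(f_if_k\eta)=\nu(\eta)$, so $\nu$ is constant on each parity class, and $\nu=\theta\nu_++(1-\theta)\nu_-$ with $\theta\in[0,1]$; all these laws qualify. By Lemma~\ref{lem:multi}, with $p_i=\frac13$ and $c=\frac32$, the barycenters are exactly the measures $\theta\nu_++(1-\theta)\nu_-$. The two ends of this segment are far apart, since an even and an odd vertex are at distance at least $2$.

\subsection{Breaking the tie}
Now let the $i$-th measure remember a little of the lost coordinate: let $\mu_i$ be the law of the vector with $i$-th coordinate $a_ix_i$ and other coordinates $cx_k$, where $x\sim\nu_+$ and $a_i$ is small. There are two natural ways to match the three measures. In the \emph{even} matching all three points come from one $x\in V_+$, and the mean has coordinates $(c(1-p_k)+p_ka_k)x_k$. In the \emph{odd} matching the $i$-th point comes from $f_iz$, for one $z\in V_-$; the large coordinates again agree, the small ones now point against $z$,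 and the mean has coordinates $(c(1-p_k)-p_ka_k)z_k$. The squared norms of the two means differ by $4c\sum_k(1-p_k)p_ka_k$. So the sign of a weighted average of the small numbers $a_k$ decides whether the barycenter lies near $V_+$ or near $V_-$.

It remains to make $a_i$ random, with values $\varepsilon\pm A/2$. The population sees the average $\varepsilon>0$ and has its barycenter on the even side. A sample of size $n$ sees $\varepsilon$ plus noise of order $A/\sqrt n$. If $\varepsilon$ is a small multiple of $A/\sqrt n$, the empirical barycenter is on the odd side with probability bounded below.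

The size of $\beta-\alpha$ can be read off here. The maps from $V_+$ to the measures must average to the identity. Each of them almost collapses one of $m$ coordinates, so it must stretch the others by a factor close to $\frac m{m-1}$. This factor is $2$ for $m=2$, outside the range of the conjecture, and at most $\frac32$ for $m\ge3$.

Three points need a proof. No third matching may beat the even and the odd one (Section~\ref{sec:measures}). The maps must be gradients of $\alpha$-strongly convex functions with $\alpha$ independent of $n$, although $\varepsilon-A/2<0$ (Section~\ref{sec:potentials}). The probability of a flip must be bounded below uniformly in $n$ (Section~\ref{sec:A}).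

\section{The measures and their barycenters}\label{sec:measures}

From now on $m\ge3$. Fix numbers $A,\varepsilon$ with
\[
0<A\le\frac1{200m},\qquad 0<\varepsilon\le\frac A2 ,
\]
and put
\[
c=\frac{m-\varepsilon}{m-1}\in\Big[1,\frac m{m-1}\Big],\qquad a_\xi=\varepsilon+\xi\,\frac A2\quad(\xi=\pm1),
\]
so that $|a_\xi|\le A$. The set of \emph{types} is $\mathcal{T}=\{1,\dots,m\}\times\{+1,-1\}$; for $t\in\mathcal{T}$ we write $i(t)$ for its first component. For $t=(i,\xi)$ define $T_t:V_+\to\mathbb{R}^m$ and $\mu_t$ by
\begin{equation}\label{eq:maps}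
(T_tx)_k=cx_k\quad(k\ne i),\qquad (T_tx)_i=a_\xi x_i,\qquad \mu_t=(T_t)_\#\nu_+ .
\end{equation}
The map $T_t$ is injective, since $T_tx$ determines $x_{-i}$. The $2m$ measures $\mu_t$ are distinct: under $\mu_{(i,\xi)}$ the $k$-th coordinate has second moment $c^2$ for $k\ne i$ and $a_\xi^2<1\le c^2$ for $k=i$, and $a_{+1}^2-a_{-1}^2=2\varepsilon A>0$.

Let $w=(w_t)_{t\in\mathcal{T}}$ be nonnegative weights with sum $1$, let $\mathcal{T}_w=\{t:w_t>0\}$, and put
\[
p_i=\sum_{\xi}w_{(i,\xi)},\qquad b_i=\sum_\xi w_{(i,\xi)}a_\xi,\qquad \lambda_i^\pm=c(1-p_i)\pm b_i,\qquad S=\sum_{i=1}^m(1-p_i)b_i .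
\]
We call $w$ \emph{balanced} if $|p_i-\frac1m|\le\frac1{4m}$ for all $i$. For balanced $w$,
\begin{equation}\label{eq:balanced}
1-p_i\ge1-\tfrac5{4m}\ge\tfrac7{12},\qquad c(1-p_i)\le\tfrac m{m-1}\big(1-\tfrac3{4m}\big)=1+\tfrac1{4(m-1)}\le\tfrac98 .
\end{equation}
The value of $c$ is chosen so that the uniform weights reproduce the cube itself:
\begin{equation}\label{eq:uniform}
w\equiv\tfrac1{2m}\quad\Longrightarrow\quad p_i=\tfrac1m,\quad b_i=\tfrac\varepsilon m,\quad S=\big(1-\tfrac1m\big)\varepsilon>0,\quad \lambda_i^+=\tfrac{m-\varepsilon}m+\tfrac\varepsilon m=1 .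
\end{equation}

For a tuple $\mathbf{x}=(x^t)_{t\in\mathcal{T}_w}$ of points of $V_+$ let $\bar y(\mathbf{x})=\sum_tw_tT_tx^t$, and let $M=\max_{\mathbf{x}}|\bar y(\mathbf{x})|^2$. A tuple is \emph{even} if $x^t=x$ for all $t$, for some $x\in V_+$; it is \emph{odd} if $x^t=f_{i(t)}z$ for all $t$, for some $z\in V_-$. We write $\lambda\odot x=(\lambda_kx_k)_k$.

\begin{lemma}\label{lem:finite}
Let $w$ be balanced.
\begin{itemize}
\item[(a)] All $\lambda_k^\pm$ are positive. The even tuple given by $x$ has $\bar y=\lambda^+\odot x$, the odd tuple given by $z$ has $\bar y=\lambda^-\odot z$, and $|\lambda^+|^2-|\lambda^-|^2=4cS$.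
\item[(b)] Every maximizer of $|\bar y(\mathbf{x})|^2$ is even or odd, and $M=\max\{|\lambda^+|^2,|\lambda^-|^2\}$. If $S>0$, the maximizers are exactly the even tuples; if $S<0$, they are exactly the odd tuples; if $S=0$, all even and all odd tuples are maximizers.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We have $|b_k|\le Ap_k\le\frac1{600}$ and $c(1-p_k)\ge\frac7{12}$, so $\lambda_k^\pm>0$. The $k$-th coordinate of the mean is
\begin{equation}\label{eq:coordinate}
\bar y(\mathbf{x})_k=c\sum_{t:\,i(t)\ne k}w_tx_k^t+\sum_{\xi}w_{(k,\xi)}a_\xi\,x_k^{(k,\xi)} .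
\end{equation}
For an even tuple every $x^t_k$ equals $x_k$, which gives $\lambda_k^+x_k$. For an odd tuple $x_k^t=z_k$ in the first sum and $x^t_k=-z_k$ in the second, which gives $\lambda_k^-z_k$. Finally $(\lambda_k^+)^2-(\lambda_k^-)^2=4c(1-p_k)b_k$.

(b) Let $\mathbf{x}$ be a maximizer and $y=\bar y(\mathbf{x})$. The plan is to show first that no coordinate of $y$ is small, so that $y$ has a robust sign pattern, and then that each $x^t$ must follow this pattern off the coordinate $i(t)$.

\emph{The coordinates of $y$.} By \eqref{eq:coordinate} and \eqref{eq:balanced}, $|y_k|\le c(1-p_k)+Ap_k\le\frac98+A<2$. By (a), $M$ is at least the average of $|\lambda^+|^2$ and $|\lambda^-|^2$, so $M\ge\sum_ic^2(1-p_i)^2$. This is almost the sum of the squares of the upper bounds just found, so no single coordinate can fall far below its bound: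
\begin{align*}
y_k^2&=M-\sum_{i\ne k}y_i^2\ \ge\ \sum_ic^2(1-p_i)^2-\sum_{i\ne k}\big(c(1-p_i)+Ap_i\big)^2\\
&\ge c^2(1-p_k)^2-2cA\sum_ip_i(1-p_i)-A^2\sum_ip_i^2\ \ge\ \tfrac{49}{144}-3A-A^2\ >\ \tfrac14 ,
\end{align*}
where we used $2c\le3$, the bound $1$ for both sums over $i$, and $A\le\frac1{600}$. Thus $\frac12<|y_k|<2$ for all $k$. Let $\eta_k=\operatorname{sign}y_k$.

\emph{Each $x^t$ is a best response to $y$.} Fix $t=(i,\xi)\in\mathcal{T}_w$. Replacing $x^t$ by $x'\in V_+$ replaces $y$ by $y+w_tv$ with $v=T_tx'-T_tx^t$, and $|y+w_tv|^2\ge|y|^2+2w_t\langle v,y\rangle$. By maximality $\langle v,y\rangle\le0$. So $x^t$ maximizes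
\[
x\longmapsto\langle T_tx,y\rangle=c\sum_{k\ne i}x_ky_k+a_\xi x_iy_i
\]
over $V_+$. At the unique $x\in V_+$ with $x_{-i}=\eta_{-i}$ the value is at least $c\sum_{k\ne i}|y_k|-A|y_i|$. At any other $x\in V_+$ some term $x_ky_k$ with $k\ne i$ is negative, and the value is at most $c\sum_{k\ne i}|y_k|-2c\min_k|y_k|+A|y_i|$. The second bound is smaller than the first, because $2c\min_k|y_k|>1>4A>2A|y_i|$. Hence $x^t_{-i}=\eta_{-i}$.

\emph{Parity.} By \eqref{eq:parity}, $x^t_i=\prod_{k\ne i}\eta_k=\eta_i\prod_k\eta_k$. If $\eta\in V_+$, then $x^t=\eta$ for all $t$ and $\mathbf{x}$ is even. If $\eta\in V_-$, then $x^t=f_{i(t)}\eta$ for all $t$ and $\mathbf{x}$ is odd. By (a), $|\bar y|^2$ equals $|\lambda^+|^2$ on all even tuples and $|\lambda^-|^2$ on all odd tuples, and the sign of $S$ says which is larger.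
\end{proof}

The balance of $w$ enters only through \eqref{eq:balanced}. Some such condition is needed: if $p_1=1$, then $\lambda_1^-=-\lambda_1^+$, and the two cannot both be positive.

\begin{proposition}\label{prop:bary}
Let $w$ be balanced and $Q=\sum_tw_t\delta_{\mu_t}$. If $S>0$, the unique barycenter of $Q$ is the law of $\lambda^+\odot X$ with $X\sim\nu_+$. If $S<0$, it is the law of $\lambda^-\odot Z$ with $Z\sim\nu_-$.
\end{proposition}

\begin{proof}
Since $T_t$ is injective, the couplings of $(\mu_t)_{t\in\mathcal{T}_w}$ are the tuples $Y^t=T_tX^t$ with $X^t\sim\nu_+$ for each $t$. The number $K=\sum_tw_t|T_tx^t|^2=(m-1)c^2+\sum_{(i,\xi)}w_{(i,\xi)}a_\xi^2$ does not depend on the tuple. So the dispersion of $(T_tx^t)_t$ is $K-|\bar y(\mathbf{x})|^2\ge K-M$, with equality exactly for maximizers. The choices $X^t=X\sim\nu_+$ and $X^t=f_{i(t)}Z$ with $Z\sim\nu_-$ both define couplings, and by Lemma~\ref{lem:finite}(b) one of them is almost surely a maximizer. By Lemma~\ref{lem:multi}(c) with $G_t\equiv K-M$, a coupling is minimal if and only if $(X^t)$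 is almost surely a maximizer. If $S>0$, this means that all $X^t$ equal one vector $X$, which has law $\nu_+$, and then $\bar Y=\lambda^+\odot X$. If $S<0$, it means $X^t=f_{i(t)}Z$ for all $t$, where $Z=f_{i(t)}X^t$ has law $\nu_-$, and then $\bar Y=\lambda^-\odot Z$. Lemma~\ref{lem:multi}(a) gives the claim.
\end{proof}

For empirical weights the law of $\lambda^+\odot X$ is the candidate $\tilde\gamma_n$ of \eqref{eq:candidate}. The other alternative is far from $\nu_+$:
\begin{equation}\label{eq:far}
|\lambda\odot z-x|>1\qquad\text{for all }z\in V_-,\ x\in V_+,\ \lambda\in(0,\infty)^m ,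
\end{equation}
because $z_k=-x_k$ for some $k$, and then $|\lambda_kz_k-x_k|=1+\lambda_k$.

\section{Strongly convex potentials}\label{sec:potentials}

The map $T_t$ is the restriction to $V_+$ of a diagonal linear map, and this linear map is the gradient of a strongly convex function only if $a_\xi>0$. This is useless here: if $a_{+1}$ and $a_{-1}$ were both positive, then $S$ would be positive for all balanced weights, and no flip could occur. But admissibility prescribes $\nabla\varphi$ only on the support $V_+$ of the barycenter, and there the coordinate $x_i$ is a function of the others. We can write $ax_i=Ax_i+(a-A)\prod_{k\ne i}x_k$. The first term comes from the strongly convex quadratic $\frac A2y_i^2$. The second comes from a small correction $(a-A)h(y_i)g(y_{-i})$, whose curvature in the directions $k\ne i$ is absorbed by the large quadratic $\frac c2|y_{-i}|^2$. The function $g$ should equal $\prod_kv_k$ at the vertices and have vanishing gradient there, so that the coordinates $k\ne i$ are not disturbed. The function $h$ needs $h'(\pm1)=1$. The choice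 $h(u)=u$ fails because $h\nabla^2g$ would be unbounded, so $h$ must be bounded; and $h''$ must be small, because in direction $i$ only the curvature $A$ is available. We take, for $v\in\mathbb{R}^{m-1}$ and $u\in\mathbb{R}$,
\begin{equation}\label{eq:gh}
g(v)=\prod_{k}\sin\frac{\pi v_k}2,\qquad h(u)=\frac{10\sin(u/10)}{\cos(1/10)} .
\end{equation}

\begin{lemma}\label{lem:potential}
Let $1\le c\le\frac m{m-1}$, $0<A\le\frac1{200m}$, $|a|\le A$ and $i\in\{1,\dots,m\}$. The function
\[
\varphi(y)=\tfrac c2|y_{-i}|^2+\tfrac A2y_i^2+(a-A)\,h(y_i)\,g(y_{-i})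
\]
satisfies $\frac A2I\preceq\nabla^2\varphi\preceq\big(\frac m{m-1}+100mA\big)I$ on $\mathbb{R}^m$, and for all $x\in V_+$ it satisfies $\partial_i\varphi(x)=ax_i$ and $\partial_k\varphi(x)=cx_k$ for $k\ne i$.
\end{lemma}

\begin{proof}
For $v\in\{\pm1\}^{m-1}$ we have $\sin\frac{\pi v_k}2=v_k$ and $\cos\frac{\pi v_k}2=0$, so $g(v)=\prod_kv_k$ and $\nabla g(v)=0$. Also $h'(u)=\cos(u/10)/\cos(1/10)$, so $h'(\pm1)=1$. With \eqref{eq:parity}, at $x\in V_+$,
\begin{equation}\label{eq:hg}
\partial_i\big(h(y_i)g(y_{-i})\big)\big|_{y=x}=x_i,\qquad \partial_k\big(h(y_i)g(y_{-i})\big)\big|_{y=x}=0\quad(k\ne i).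
\end{equation}
Hence $\partial_i\varphi(x)=Ax_i+(a-A)x_i=ax_i$ and $\partial_k\varphi(x)=cx_k$.

Let $\Lambda=\pi^2m/4\le2.5\,m$. Everywhere $|g|\le1$. The first partial derivatives of $g$ are at most $\pi/2$ and the second at most $\pi^2/4$ in absolute value, so $|\nabla g|^2\le\Lambda$, and the operator norm satisfies $\|\nabla^2g\|\le\Lambda$. Since $\cos(1/10)\ge0.99$, we have $|h|\le10.2$, $|h'|\le1.02$ and $|h''|\le0.102$. Take a direction with $i$-th component $u$ and remaining part $v$. As $|a-A|\le2A$, the Hessian form of the last term of $\varphi$ in this direction is, in absolute value, at most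
\[
2A\Big[|h''|u^2+2|h'||\nabla g||u||v|+|h|\,\|\nabla^2g\|\,|v|^2\Big]\le A\Big[0.204\,u^2+4.08\sqrt\Lambda\,|u||v|+20.4\,\Lambda|v|^2\Big].
\]
The inequality $rs\le\frac14r^2+s^2$ gives $4.08\sqrt\Lambda|u||v|\le\frac14u^2+16.7\,\Lambda|v|^2$. Since $0.204+0.25\le\frac12$ and $(16.7+20.4)\cdot2.5\le100$, the bound is at most $A[\frac12u^2+100m|v|^2]$. So the Hessian form of $\varphi$ lies between
\[
\tfrac A2u^2+(c-100mA)|v|^2\qquad\text{and}\qquad\tfrac{3A}2u^2+(c+100mA)|v|^2 .
\]
Now $c-100mA\ge\frac12\ge\frac A2$ and $\frac{3A}2\le1\le c\le\frac m{m-1}$, which gives the two bounds.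
\end{proof}

\begin{remark}\label{rem:sharp}
The gap between the two Hessian bounds cannot be made much smaller than $c$. Let $\varphi\in C^2$ have the gradient values of the lemma on $V_+$ and $\alpha I\preceq\nabla^2\varphi\preceq\beta I$. Put $\omega=\frac{\alpha+\beta}2$. Then $\nabla\varphi-\omega\,\mathrm{id}$ is $\frac{\beta-\alpha}2$-Lipschitz. Applied to $x$ and $f_if_kx$ with $k\ne i$, this gives $(a-\omega)^2+(c-\omega)^2\le\frac12(\beta-\alpha)^2$. The left side is at least $\frac12(c-a)^2$, so $\beta-\alpha\ge c-a$. This is why the construction needs $\beta-\alpha$ to be at least about $\frac m{m-1}$.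
\end{remark}

\section{Sampling noise and the proof of Theorem~\ref{thm:A}}\label{sec:A}

Let $t_\ell=(i_\ell,\xi_\ell)$, $\ell=1,\dots,n$, be i.i.d.\ uniform on $\mathcal{T}$, and let $w_t=\#\{\ell:t_\ell=t\}/n$ be the empirical weights. Then $p_i=\#\{\ell:i_\ell=i\}/n$ and $b_i=\varepsilon p_i+\frac A{2n}\sum_{\ell:\,i_\ell=i}\xi_\ell$, so
\begin{equation}\label{eq:S}
S=\varepsilon\sum_ip_i(1-p_i)+\frac A{2n}R\ \le\ \varepsilon+\frac A{2n}R,\qquad R=\sum_{\ell=1}^n(1-p_{i_\ell})\,\xi_\ell .
\end{equation}
The variable $R$ does not depend on $\varepsilon$ or $A$. Its coefficients are random, but they depend only on the indices $i_\ell$, which are independent of the signs $\xi_\ell$; so we condition on the indices. A lower bound for the tail that holds for every $n$ and all coefficients comes from the Paley--Zygmund inequality: if $U\ge0$, $0<\mathbb{E}U^2<\infty$ and $0<\kappa<1$, then $\Pr(U\ge\kappa\,\mathbb{E}U)\ge(1-\kappa)^2(\mathbb{E}U)^2/\mathbb{E}U^2$.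

\begin{lemma}\label{lem:noise}
Let $\mathcal{B}_n$ be the event that $w$ is balanced. Then
\[
\Pr(\mathcal{B}_n)\ge1-\frac{16m^2}n,\qquad \Pr\Big(\mathcal{B}_n\cap\Big\{R\le-\frac{\sqrt n}4\Big\}\Big)\ge\frac3{32}\Pr(\mathcal{B}_n).
\]
\end{lemma}

\begin{proof}
Each $p_i$ has mean $\frac1m$ and variance at most $\frac1{mn}$. By Chebyshev's inequality $\Pr(|p_i-\frac1m|>\frac1{4m})\le\frac{16m}n$, and a union bound over $i$ gives the first claim.

The event $\mathcal{B}_n$ is determined by $(i_\ell)_\ell$. Condition on a value of $(i_\ell)_\ell$ in $\mathcal{B}_n$. Then $R=\sum_\ell\rho_\ell\xi_\ell$ with independent fair signs $\xi_\ell$ and constants $\rho_\ell=1-p_{i_\ell}\ge\frac7{12}>\frac12$, by \eqref{eq:balanced}. So $\mathbb{E}R^2=\sum_\ell\rho_\ell^2\ge\frac n4$. In the expansion of $\mathbb{E}R^4$ only terms in which every index occurs an even number of times survive, so $\mathbb{E}R^4=\sum_\ell\rho_\ell^4+3\sum_{\ell\ne\ell'}\rho_\ell^2\rho_{\ell'}^2\le3(\mathbb{E}R^2)^2$. The Paley--Zygmund inequality with $U=R^2$ and $\kappa=\frac14$ gives $\Pr(R^2\ge\frac n{16})\ge\frac{(3/4)^2}3=\frac3{16}$.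 Since $R$ and $-R$ have the same conditional law, $\Pr(R\le-\frac{\sqrt n}4)\ge\frac3{32}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let
\[
A=\min\Big\{\frac1{200m},\ \frac1{100m}\Big(D-\frac m{m-1}\Big)\Big\},\qquad\alpha=\frac A2,\qquad\beta=\alpha+D .
\]
The hypothesis $D>\frac m{m-1}$ makes $A$ positive, and this is its only use. Given $n\ge32m^2$, let $\varepsilon=\frac A{16\sqrt n}$, let $\mu_t$ be as in \eqref{eq:maps}, and let $P=\frac1{2m}\sum_{t\in\mathcal{T}}\delta_{\mu_t}$. This law is supported on $2m$ distinct measures.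

\emph{Admissibility.} By \eqref{eq:uniform} and Proposition~\ref{prop:bary}, $P$ has the unique barycenter $\bar\gamma=\nu_+$. For $t=(i,\xi)$, Lemma~\ref{lem:potential} with $a=a_\xi$ gives $\varphi_t$ with $\nabla\varphi_t=T_t$ on $V_+$, so $\mu_t=(\nabla\varphi_t)_\#\bar\gamma$, and $\alpha I\preceq\nabla^2\varphi_t\preceq DI\preceq\beta I$.

\emph{Variance.} No $\mu_t$ equals $\nu_+$, since under $\mu_t$ the coordinate $i(t)$ has second moment less than $1$; so $\sigma_P^2>0$. The coupling $(X,T_tX)$ with $X\sim\nu_+$ and the bound $0\le c-1\le\frac1{m-1}$ give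
\[
\mathcal{W}_2^2(\mu_t,\bar\gamma)\le(m-1)(c-1)^2+(1-a_\xi)^2\le\tfrac1{m-1}+(1+A)^2\le2 ,
\]
and hence $\sigma_P^2\le2$.

\emph{The flip.} As the $\mu_t$ are distinct, an i.i.d.\ sample from $P$ is $\mu_{t_1},\dots,\mu_{t_n}$ with $t_\ell$ i.i.d.\ uniform on $\mathcal{T}$, and $P_n=\sum_tw_t\delta_{\mu_t}$. For $n\ge32m^2$, Lemma~\ref{lem:noise} gives $\Pr(\mathcal{B}_n)\ge\frac12$, so with probability at least $\frac3{64}$ the weights are balanced and $R\le-\frac{\sqrt n}4$. On this event \eqref{eq:S} gives $S\le\varepsilon-\frac A{8\sqrt n}<0$. By Proposition~\ref{prop:bary}, $\bar\gamma_n$ is then concentrated on points $\lambda^-\odot z$ with $z\in V_-$, and by \eqref{eq:far} every coupling of $\bar\gamma_n$ and $\bar\gamma$ moves all mass by more than $1$. So $\mathcal{W}_2^2(\bar\gamma_n,\bar\gamma)\ge1$ on this event, and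
\[
\mathbb{E}\big[\mathcal{W}_2^2(\bar\gamma_n,\bar\gamma)\big]\ge\tfrac3{64}\ge\tfrac3{128}\,\sigma_P^2 .\qedhere
\]
\end{proof}

\section{One law with arbitrarily slow convergence}\label{sec:B}

For fixed $\varepsilon$ the flip eventually stops: the empirical weights converge almost surely to the uniform ones, so $S\to(1-\frac1m)\varepsilon>0$. To obtain one law that is bad for all $n$, we place copies of the cube with biases $\varepsilon_1,\varepsilon_2,\dots$ tending to $0$ on parallel hyperplanes of $\mathbb{R}^{m+1}$, the $j$-th copy with mass $2^{-j}$. At sample size $n$, the copies with $\varepsilon_j$ small compared with $A/\sqrt n$ still flip. Two new points arise: one potential must serve all copies at once, and minimal couplings must not match points from different hyperplanes.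

We write points of $\mathbb{R}^{m+1}$ as $(y,\tau)$ with $y\in\mathbb{R}^m$ and $\tau\in\mathbb{R}$. Let
\[
c_0=\frac m{m-1},\qquad A=\frac{\min\{1,\ D-c_0\}}{200m},\qquad \alpha=\frac A4,\qquad\beta=\alpha+D,\qquad L=4m,
\]
and $q_j=2^{-j}$ for $j\ge1$; we also write $q$ for the law on $\{1,2,\dots\}$ with these masses. The set $\mathbb{R}^m\times\{Lj\}$ is the \emph{$j$-th slice}. Let $0<\varepsilon_j\le\varepsilon_{\max}$, where $\varepsilon_{\max}\le\frac A2$ is fixed in the next subsection and the $\varepsilon_j$ are chosen at the end. We write $T_t^{(j)}$, $S_j$, $M_j$, $\lambda^{\pm,j}$ for the objects of Section~\ref{sec:measures} with $\varepsilon=\varepsilon_j$.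

\subsection{The potentials and the law $P$}
The coefficients $c=c_0-\frac\varepsilon{m-1}$ and $a_\xi=\xi\frac A2+\varepsilon$ in \eqref{eq:maps} are affine in $\varepsilon$. So we start from a potential for $\varepsilon=0$ and add $\varepsilon_j$ times a fixed function $\rho_i$ near the $j$-th slice. Since $\rho_i$ will be multiplied by a function of $\tau$, it must be bounded; this rules out a quadratic for the change of $c$. With $g,h$ as in \eqref{eq:gh} let
\[
\rho_i(y)=h(y_i)g(y_{-i})+\frac2{\pi(m-1)}\sum_{k\ne i}\cos\frac{\pi y_k}2 .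
\]
This function and its derivatives of orders $1$ and $2$ are bounded by a constant depending only on $m$. By \eqref{eq:hg}, at $x\in V_+$ we have $\partial_i\rho_i(x)=x_i$ and $\partial_k\rho_i(x)=-\frac1{m-1}\sin\frac{\pi x_k}2=-\frac{x_k}{m-1}$ for $k\ne i$. Fix once and for all $\chi\in C_c^\infty((-1,1))$ with $0\le\chi\le1=\chi(0)$; then $\chi'(0)=0$. Let $e(\tau)=\sum_j\varepsilon_j\chi(\tau-Lj)$. The summands have disjoint supports, so $e$ is smooth, $e(Lj)=\varepsilon_j$, $e'(Lj)=0$, and $e,e',e''$ are bounded by $\varepsilon_{\max}$ times a constant depending only on $\chi$. For $t=(i,\xi)$ let $\varphi^0_t$ be the function of Lemma~\ref{lem:potential} with $c=c_0$ and $a=\xi\frac A2$, and put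
\[
\varphi_t(y,\tau)=\tfrac12\tau^2+\varphi_t^0(y)+e(\tau)\rho_i(y).
\]
The Hessian of $e\rho_i$ has the blocks $e\nabla^2\rho_i$, $e'\nabla\rho_i$ and $e''\rho_i$, so its norm is at most $\varepsilon_{\max}C_m$, with $C_m$ depending only on $m$ and $\chi$. Fix $\varepsilon_{\max}\in(0,\frac A2]$ with $\varepsilon_{\max}C_m\le\min\{\frac A4,\frac12(D-c_0)\}$. The Hessian of $\frac12\tau^2+\varphi_t^0$ lies between $\frac A2I$ and $(c_0+100mA)I$, since $\frac A2\le1\le c_0$, and $100mA\le\frac12(D-c_0)$. Hence $\alpha I\preceq\nabla^2\varphi_t\preceq DI\preceq\beta I$. For $x\in V_+$ the $\tau$-derivative of $\varphi_t$ at $(x,Lj)$ is $Lj$, the $i$-th derivative is $(\xi\frac A2+\varepsilon_j)x_i$, and the $k$-th derivative is $(c_0-\frac{\varepsilon_j}{m-1})x_k$ for $k\ne i$. That is,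
\[
\nabla\varphi_t(x,Lj)=\big(T_t^{(j)}x,\,Lj\big).
\]
Let
\[
\bar\gamma=\sum_{j\ge1}q_j\,\nu_+\otimes\delta_{Lj},\qquad\mu_t=(\nabla\varphi_t)_\#\bar\gamma,\qquad P=\frac1{2m}\sum_{t\in\mathcal{T}}\delta_{\mu_t}.
\]
These measures have finite second moments because $\sum_jj^22^{-j}<\infty$. The $\mu_t$ are distinct, since their normalized restrictions $(T_t^{(1)})_\#\nu_+$ to the first slice are distinct by Section~\ref{sec:measures}.

\subsection{Barycenters slice by slice}
Matching points from different slices costs dispersion in the direction $\tau$. This cost is large only if every type carries a definite weight, since a type of tiny weight contributes little to the dispersion wherever it sits. This is the reason for the second hypothesis below.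

\begin{proposition}\label{prop:slices}
Let $w$ be balanced with $w_t\ge\frac1{4m}$ for all $t\in\mathcal{T}$, and let $\gamma$ be any barycenter of $\sum_tw_t\delta_{\mu_t}$. Then $\gamma$ gives mass $q_j$ to the $j$-th slice, for each $j$. Moreover:
\begin{itemize}
\item[(i)] if $S_j>0$, the restriction of $\gamma$ to the $j$-th slice is $q_j$ times the law of $(\lambda^{+,j}\odot X,Lj)$ with $X\sim\nu_+$;
\item[(ii)] if $S_j<0$, this restriction is concentrated on the points $(\lambda^{-,j}\odot z,Lj)$ with $z\in V_-$.
\end{itemize}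
\end{proposition}

\begin{proof}
The map $(x,j)\mapsto(T_t^{(j)}x,Lj)$ is injective. So the couplings of $(\mu_t)$ are the tuples $Y^t=(T_t^{(J_t)}X^t,LJ_t)$ with $(X^t,J_t)\sim\nu_+\otimes q$ for each $t$. Let $K_j=\sum_tw_t|T_t^{(j)}x^t|^2$, which does not depend on the points $x^t\in V_+$, and let $G_j=K_j-M_j$, the least dispersion of a tuple inside the $j$-th slice. Then
\[
0\le G_j\le K_j\le(m-1)c_0^2+A^2=m+1+\tfrac1{m-1}+A^2\le2m .
\]
We claim that every tuple $y^t=(T_t^{(j_t)}x^t,Lj_t)$ satisfies
\begin{equation}\label{eq:pointwise}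
\Delta_w(\mathbf{y})\ge\sum_tw_tG_{j_t},
\end{equation}
with equality if and only if all $j_t$ equal one $j$ and $(x^t)$ is a maximizer in Lemma~\ref{lem:finite} for $\varepsilon=\varepsilon_j$. If all $j_t$ equal $j$, then $\Delta_w(\mathbf{y})=K_j-|\sum_tw_tT_t^{(j)}x^t|^2$, and the claim is the definition of $M_j$. Suppose that the $j_t$ are not all equal. The dispersion is a sum over the coordinates, so it is at least the dispersion of the last coordinate, which equals $\frac{L^2}2\sum_{t,u}w_tw_u(j_t-j_u)^2$. Let $W$ be the total weight of the types $t$ for which $j_t$ takes one of its values. Then $W$ and $1-W$ are both at least $\frac1{4m}$. The pairs $(t,u)$ with exactly one member among these types have $(j_t-j_u)^2\ge1$ and total weight $2W(1-W)$. Therefore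
\[
\Delta_w(\mathbf{y})\ge L^2W(1-W)\ge16m^2\cdot\tfrac1{4m}\big(1-\tfrac1{4m}\big)=4m-1>2m\ge\sum_tw_tG_{j_t},
\]
and the inequality in \eqref{eq:pointwise} is strict. This is where $L=4m$ is used.

There is a coupling with equality almost surely: draw one $J\sim q$, put $J_t=J$ for all $t$, and given $J=j$ take the even tuple of a point $X\sim\nu_+$ if $S_j\ge0$, and the odd tuple of a point $Z\sim\nu_-$ if $S_j<0$. In both cases $X^t\sim\nu_+$ given $J=j$, so $(X^t,J_t)\sim\nu_+\otimes q$, and the tuple is a maximizer by Lemma~\ref{lem:finite}(b). By Lemma~\ref{lem:multi}(a) and (c), $\gamma$ is the law of $\bar Y$ for a coupling in which almost surely all $J_t$ equal one variable $J\sim q$ and, given $J=j$, the tuple $(X^t)$ is a maximizer for $\varepsilon_j$. The last coordinate of $\bar Y$ is $LJ$, so the $j$-th slice has mass $q_j$. Given $J=j$, each $X^t$ has law $\nu_+$. Lemma~\ref{lem:finite} now gives (i) and (ii).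
\end{proof}

\subsection{Proof of Theorem~\ref{thm:B}}
For the uniform weights, \eqref{eq:uniform} gives $S_j>0$ and $\lambda^{+,j}_k=1$ for all $j,k$. By Proposition~\ref{prop:slices}(i), the only possible barycenter of $P$ is $\bar\gamma$, and a barycenter exists by Lemma~\ref{lem:multi}(a). So $P$ is admissible for $\alpha,\beta$, for every choice of the $\varepsilon_j\in(0,\varepsilon_{\max}]$.

Let $t_\ell$, $w$, $R$ and $\mathcal{B}_n$ be as in Section~\ref{sec:A}, so that $P_n=\sum_tw_t\delta_{\mu_t}$, and let
\[
\mathcal{E}_n=\mathcal{B}_n\cap\Big\{R\le-\frac{\sqrt n}4\Big\}\cap\Big\{w_t\ge\frac1{4m}\text{ for all }t\Big\}.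
\]
Each $w_t$ has mean $\frac1{2m}$ and variance at most $\frac1{2mn}$, so $\Pr(w_t<\frac1{4m})\le\frac{8m}n$ by Chebyshev's inequality. With a union bound over the $2m$ types and Lemma~\ref{lem:noise},
\[
\Pr(\mathcal{E}_n)\ge\frac3{32}\Big(1-\frac{16m^2}n\Big)-\frac{16m^2}n\ge\frac3{32}-\frac{18m^2}n\ge\frac1{16}\qquad\text{for }n\ge576m^2 .
\]
Let $j$ be such that $\varepsilon_j<\frac A{8\sqrt n}$. On $\mathcal{E}_n$, \eqref{eq:S} gives $S_j\le\varepsilon_j-\frac A{8\sqrt n}<0$. By Proposition~\ref{prop:slices}(ii), $\bar\gamma_n$ puts mass $q_j$ on points $(\lambda^{-,j}\odot z,Lj)$ with $z\in V_-$. Such a point is at distance more than $1$ from $V_+\times\{Lj\}$ by \eqref{eq:far}, and at distance at least $L$ from the other slices. Every coupling of $\bar\gamma_n$ and $\bar\gamma$ therefore moves mass $q_j$ by at least $1$, and $\mathcal{W}_2^2(\bar\gamma_n,\bar\gamma)\ge q_j$. We have shown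
\begin{equation}\label{eq:slow}
\mathbb{E}\big[\mathcal{W}_2^2(\bar\gamma_n,\bar\gamma)\big]\ge\frac{2^{-j}}{16}\qquad\text{whenever }n\ge576m^2\text{ and }\varepsilon_j<\frac A{8\sqrt n}.
\end{equation}

Now let $r_n\to0$. Choose integers $N_1<N_2<\cdots$ with $r_n\le\frac1{16}2^{-(j+1)}$ for all $n\ge N_j$, and let
\[
\varepsilon_j=\min\Big\{\varepsilon_{\max},\ \frac A{16\sqrt{N_j}}\Big\}>0 ,
\]
so that the $j$-th slice is covered by \eqref{eq:slow} up to sample size $N_j$. Let $n\ge\max\{N_1,576m^2\}$, and pick $j\ge2$ with $N_{j-1}\le n\le N_j$. Then $\varepsilon_j\le\frac A{16\sqrt n}<\frac A{8\sqrt n}$, and $r_n\le\frac1{16}2^{-j}$ because $n\ge N_{j-1}$. By \eqref{eq:slow}, $\mathbb{E}[\mathcal{W}_2^2(\bar\gamma_n,\bar\gamma)]\ge r_n$. The numbers $\alpha$ and $\beta$ depend only on $m$ and $D$, not on the sequence $(r_n)$. This proves Theorem~\ref{thm:B}. \qed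

\begin{thebibliography}{9}

\bibitem{HEH}
Shayan Hundrieser, Benjamin Eltzner, and Stephan F. Huckemann,
\emph{A Lower Bound for Estimating Fr\'echet Means},
arXiv:2402.12290 (2024).

\bibitem{LG}
Le Gouic et al., Corollary~16.

\end{thebibliography}
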